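# Lubell mass of induced-$P$-free sets in the grid $[k]^n$

## A bound of order $1+\log k/\log n$

Let $[k]=\{1,\dots,k\}$ and order the grid $[k]^n$ pointwise. A set $S\subseteq[k]^n$ is *$P$-free* if it contains no copy of the poset $P$ as an induced subposet. Its *Lubell mass* $L_{[k]^n}(S)$ is the sum, over the levels of the grid, of the proportion of the level that $S$ occupies. A *weak order* is an ordinal sum of antichains. All these terms are defined again, with examples, in the next section.

**Theorem 1.** For every finite poset $P$ there is a constant $C(P)$ such that for all $k\ge 2$, all $n\ge\max(2,\dim P)$ and all $P$-free $S\subseteq[k]^n$,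
$$L_{[k]^n}(S)\le C(P)\Bigl(1+\frac{\log k}{\log n}\Bigr).$$

**Corollary 2.** For every finite poset $P$ there is a constant $C'(P)$ such that $L_{[k]^n}(S)\le C'(P)\log k$ for all $k\ge2$, all $n\ge\dim P$ and all $P$-free $S\subseteq[k]^n$.

**Theorem 3.** Let $k\ge2$ and let $P$ be a finite poset.

(a) If $P$ is a chain, then $L_{[k]^n}(S)\le|P|-1$ for all $n\ge1$ and all $P$-free $S$.

(b) If $P$ is not a weak order, then for all $n\ge2$ there is a $P$-free $S\subseteq[k]^n$ with $L_{[k]^n}(S)\ge\frac1{12}\bigl(1+\frac{\log k}{\log n}\bigr)$.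

(c) If $P$ is a weak order but not a chain, then for $n\ge3$ every $P$-free $S$ has $L_{[k]^n}(S)\le C(P)$, while for $n=2$ the maximum of $L_{[k]^n}(S)$ over $P$-free $S$ is between $\log k$ and $C(P)\log k$.

Corollary 2 is the statement conjectured in István Tomon, "Forbidden induced subposets in the grid", arXiv:1705.09551 (2017); so the conjecture is true. Theorem 1 says more. If $k\le n^A$, the mass is at most $C(P)(1+A)$, with no growth at all. In the Boolean case $k=2$ it is bounded by a constant. Growth appears only when $k$ is larger than every fixed power of $n$, and the unit of growth is a factor $n$ in $k$, not a factor $2$. Theorem 3(b) says that this is the right order for every $P$ that is not a weak order, and parts (a) and (c) settle the weak orders.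

## Copies, dimension, levels and mass

**Definition (copy).** A subset $P'$ of a poset $R$ is a *copy* of $P$ if the order that $R$ induces on $P'$ is isomorphic to $P$. Incomparable pairs must stay incomparable. For instance, let $P$ be the poset on $a,b,c$ with the single relation $a<b$. The points $(1,2),(1,3),(2,1)$ of $[3]^2$ form a copy: $(1,2)<(1,3)$, and $(2,1)$ is incomparable to both. The points $(1,1),(1,2),(2,2)$ form a chain, which is not a copy.

**Definition (dimension).** $\dim P$ is the smallest positive $d$ such that $P$ is the intersection of $d$ linear orders on its ground set. Chains are exactly the posets of dimension $1$. The poset $a<b$, $c$ above has dimension $2$: intersect the linear orders $abc$ and $cab$. Subposets of $[k]^n$ have dimension at most $n$. So if $n<\dim P$ the whole grid is $P$-free and has mass $kn-n+1$; this is why the theorems assume $n\ge\dim P$.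

**Definition (weak order).** A *weak order* is an ordinal sum of antichains: antichains stacked so that everything in one lies below everything in the next. Chains and antichains are weak orders. Induced subposets of weak orders are weak orders. The poset $a<b$, $c$ is not one: $c$ would have to be in the same antichain as $a$ and as $b$.

**Shifted coordinates.** It is convenient to subtract $1$ from every coordinate. Put $K=k-1\ge1$, $Q=\{0,\dots,K\}$, and write $Q^n$ for the grid. For $x\in Q^n$ let $|x|=\sum x_i$ and $\|x\|^2=\sum x_i^2$. The levels are $A_j=\{x\in Q^n:|x|=j\}$, $0\le j\le Kn$. Let $a_m(u)=|\{y\in Q^m:|y|=u\}|$, so $|A_j|=a_n(j)$. Then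
$$L(S)=L_{[k]^n}(S)=\sum_{j=0}^{Kn}\frac{|S\cap A_j|}{|A_j|}=\sum_{x\in S}\frac1{|A_{|x|}|}.$$
For $k=3,n=2$ the level sizes are $1,2,3,2,1$. A full level has mass $1$, and the chain $(0,0),(0,1),(0,2)$ has mass $1+\frac12+\frac13$.

**Two known results.** The following two statements are known, and we use them as given.

(K1) For every finite $P$ there is $C_P$ such that for all positive integers $k,n$ with $n\ge\dim P$, if $w$ is the size of the largest antichain of $[k]^n$ and $S\subseteq[k]^n$ is $P$-free, then $|S|\le C_Pw$.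

(K2) For every finite $P$ and every $n\ge\dim P$ there are constants $C(P)$ and $\alpha_n$ such that for every $k$, if $S\subseteq[k]^n$ is $P$-free, then $L(S)\le C(P)\alpha_n\log k$.

The whole difficulty is the dependence on $n$ in (K2).

**Conventions.** $C,c>0$ denote constants depending only on $P$ and on a parameter $d$ that is itself chosen from $P$. They never depend on $n,k$ and may change from line to line. $c_0,c_1,C_0$ are absolute. "$n$ large" means $n\ge n_0(P)$. A *log-concave* sequence is nonnegative, has no internal zeros (its support is an interval), and satisfies $p(i)^2\ge p(i-1)p(i+1)$.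

**Textbook facts.**

(F1) If $d\ge\dim P$, a $P$-free subset of a poset isomorphic to $[w]^d$ has at most $C_Pw^{d-1}$ elements. This is (K1), since $[w]^d$ is a union of $w^{d-1}$ chains, so its antichains have at most $w^{d-1}$ elements.

(F2) *Normalized matching* for a ranked poset means: for every set $X$ in level $u$, the set $\Gamma(X)$ of elements of level $u+1$ lying above an element of $X$ occupies at least as large a proportion of its level as $X$ does. (In $\{0,1,2\}^2$, $X=\{(0,1)\}$ is $\frac12$ of level $1$ and $\Gamma(X)=\{(0,2),(1,1)\}$ is $\frac23$ of level $2$.) A product of ranked posets with log-concave level sizes and normalized matching again has both properties (Harper 1974, Hsieh–Kleitman 1973). A chain trivially has both, so $Q^m$ does. Replace each element of level $u$ by $a_m(u+1)$ clones and each element of level $u+1$ by $a_m(u)$ clones; Hall's theorem gives a perfect matching of clones, that is, a coupling of the uniform measures on levels $u$ and $u+1$ whose two elements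 are always comparable. Running these couplings one after the other as a Markov chain gives a random maximal chain $C(0)<C(1)<\dots<C(Km)$ in $Q^m$ with each $C(u)$ uniform on level $u$.

(F3) Convolutions of log-concave sequences are log-concave (Hoggar 1974). So $a_n(\cdot)$, an $n$-fold convolution of the constant sequence $1$ on $Q$, is log-concave. It is symmetric about $Kn/2$, hence nondecreasing on $[0,Kn/2]$.

(F4) If $\xi_i\in[0,M']$ are independent and $\mathbb E\sum\xi_i\le m$, then $\mathbb P(\sum\xi_i\ge e^2m)\le e^{-7m/M'}$. Indeed, by convexity $\mathbb Ee^{2\xi_i/M'}\le1+(e^2-1)\mathbb E\xi_i/M'\le\exp((e^2-1)\mathbb E\xi_i/M')$. Markov's inequality bounds the probability by $\exp((-2e^2+e^2-1)m/M')=\exp(-(e^2+1)m/M')$, and $e^2+1>7$.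

**Theorem 1 implies Corollary 2.** If $n\ge2$, then $1+\frac{\log k}{\log n}\le\frac{2}{\log2}\log k$, because $\log k,\log n\ge\log 2$. If $n=1$, then $\dim P=1$, $P$ is a chain, levels are single points, and $L(S)=|S|\le|P|-1\le\frac{|P|-1}{\log2}\log k$. $\square$

## Chains, pairs, and stacks of antichains

**Proof of Theorem 3(a).** Let $C$ be the random maximal chain of (F2) in $Q^n$. Since $C(j)$ is uniform on $A_j$, $L(S)=\mathbb E|S\cap C|$. If $S$ has no chain of size $|P|$, then $|S\cap C|\le|P|-1$ always. $\square$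

**The two-element antichain.** Here $P$-free means "chain", so $L(S)\le\sum_j1/|A_j|$. For $n=2$, $|A_j|=j+1$ for $j\le K$, and the sum is of order $\log k$. For $n=3$, $|A_j|=\binom{j+2}2$ for $j\le K$, and $\sum_{j\ge0}\frac2{(j+1)(j+2)}=2$. The at most $K/2$ levels with $K<j\le 3K/2$ have at least $|A_K|=\binom{K+2}2$ elements each, by (F3), so they add at most $\frac{K}{(K+1)(K+2)}<1$. By symmetry $L(S)\le6$. This is the jump between $n=2$ and $n\ge3$ in Theorem 3(c).

**Proof of Theorem 3(c) for $n=2$.** Let $P$ be a weak order but not a chain. Then $\dim P=2$: list the antichains in order, and inside each antichain use a list in one linear order and the reversed list in the other. The upper bound is (K2) with $n=2$. For the lower bound, $\{(0,i):0\le i\le K\}$ is a chain, hence $P$-free, and has mass $\sum_{j=0}^{k-1}\frac1{j+1}\ge\log k$. $\square$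

**Proof of Theorem 3(b).** If $P$ is not a weak order, every weak order inside the grid is $P$-free. So we build a heavy stack of antichains. Let $b=2n^2$ and let $I\ge0$ be the largest integer with $b^I\le k$. For $0\le i<I$ put
$$j_i=b^{i+1}-1,\qquad S_i=\{x\in Q^n:|x|=j_i,\ x_l\ge b^i\text{ for all }l\}.$$
All coordinates of elements of $S_i$ lie in $[b^i,b^{i+1}-1]\subseteq Q$. Hence every element of $S_i$ is below every element of $S_{i+1}$. Each $S_i$ lies in one level, so it is an antichain, and $S=\bigcup_iS_i$ is a weak order. Since $j_i\le K$, the condition $x_l\le K$ is automatic on $A_{j_i}$, and counting compositions,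
$$\frac{|S_i|}{|A_{j_i}|}=\frac{\binom{j_i-nb^i+n-1}{n-1}}{\binom{j_i+n-1}{n-1}}=\prod_{l=1}^{n-1}\Bigl(1-\frac{nb^i}{j_i+l}\Bigr)\ge\Bigl(1-\frac{nb^i}{b^{i+1}}\Bigr)^{n-1}\ge1-\frac{n^2}b=\frac12 .$$
As $2n^2\le n^3$, we have $I\ge\lfloor z\rfloor$ with $z=\frac{\log k}{3\log n}$, so $L(S)\ge\frac12\lfloor z\rfloor$. A single level is also $P$-free, with mass $1$. Finally $\max(1,\frac12\lfloor z\rfloor)\ge\frac{1+z}4$: for $z<3$ because $\frac{1+z}4<1$, and for $z\ge3$ because $\frac12\lfloor z\rfloor\ge\frac{z-1}2\ge\frac{1+z}4$. And $\frac{1+z}4\ge\frac1{12}(1+\frac{\log k}{\log n})$. $\square$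

For $n=2$, $k=64$ we have $b=8$. Then $S_0$ consists of the $6$ points of $x_1+x_2=7$ with both coordinates at least $1$, out of $8$, and $S_1$ of the $48$ points of $x_1+x_2=63$ with both coordinates at least $8$, out of $64$. The mass is $\frac68+\frac{48}{64}=\frac32$.

**Reductions for Theorem 1.** If $\dim P=1$, use Theorem 3(a). So let $d=\dim P\ge2$. For the finitely many $n$ with $d\le n<n_0(P)$, (K2) gives $L(S)\le C\log k\le C\log n_0\cdot\frac{\log k}{\log n}$. So assume $n$ is large. The map $x\mapsto(K-x_i)_i$ reverses the order, sends $A_j$ to $A_{Kn-j}$ and $P$-free sets to $P^{\mathrm{dual}}$-free sets, and $\dim P^{\mathrm{dual}}=\dim P$. Applying one-sided bounds to both $P$ and $P^{\mathrm{dual}}$, we see that *it suffices to bound the contribution of the levels $j\le Kn/2$, for $n$ large.*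

## One box per window in the Boolean lattice

Theorem 3(a) averaged $S$ over a random chain. For a $d$-dimensional $P$ the natural replacement for a chain is a random copy of $[w]^d$, a *box*, because (F1) controls $S$ inside it. Let us try this for $k=2$, near the bottom of the cube.

Let $F\subseteq2^{[n]}$ be $P$-free, $d=\dim P\ge 2$, $B=4d^2$. Choose distinct random elements $c_{b,i}$ of $[n]$ ($b\in[d]$, $i=1,2,\dots$) and let the box consist of the sets $X(u)=\bigcup_b\{c_{b,i}:i\le u_b\}$ with integers $u_b\in[B^e,B^{e+1})$. Consider the window of levels $j\in[2dB^e,B^{e+1})$. Any $u_1,\dots,u_{d-1}\in[B^e,2B^e)$ can be completed by $u_d=j-\sum_{b<d}u_b\in[B^e,B^{e+1})$ so that $|X(u)|=j$. Each $X(u)$ is uniform on its level, so if $M$ is the mass of $F$ in the window, $\mathbb E|F\cap\mathrm{Box}|\ge B^{e(d-1)}M$. By (F1), $|F\cap\mathrm{Box}|\le C_PB^{(e+1)(d-1)}$. Hence $M\le C_PB^{d-1}$: *one window costs a constant.*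

Here the approach stops. There are of order $\log n$ such windows below level $n^{1/4}$, and adding their costs gives $C\log n$, while Theorem 1 with $k=2$ asks for $C$. Nor can we simply stack one box from each window on top of another and hope to find $P$ across the windows. If $F$ meets each of the stacked boxes in an antichain, the union is a weak order, which contains no copy of $P$ when $P$ is not a weak order. By Theorem 3(b) such stacks can even be heavy when $k$ is large. A tower of boxes is only one-dimensional.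

What helps is to use many boxes in each window and to arrange *all boxes of all windows* so that the order between boxes is itself a piece of a $d$-dimensional grid. Then (F1) can be applied a second time, to the set of boxes that $S$ meets.

## An array of boxes indexed by a slab of $[(d+1)L]^d$

For $d\ge2$, $L\ge1$ let
$$T=\Bigl\{g\in\mathbb Z^d:\ 1\le g_a\le L\ (a<d),\ dL\le\sum_ag_a\le dL+L-1\Bigr\},\qquad s(g)=\sum_ag_a-dL\in\{0,\dots,L-1\},$$
with the pointwise order. For $g\in T$, $g_d\ge dL-(d-1)L=L$ and $g_d\le dL+L-1-(d-1)\le(d+1)L$, so $T\subset[(d+1)L]^d$. The set $T_s=\{g\in T:s(g)=s\}$ has exactly $L^{d-1}$ elements, since $g_1,\dots,g_{d-1}$ are free and $g_d$ is then determined. If $g<g'$ then $s(g)<s(g')$. For $d=2$, $L=2$: $T_0=\{(1,3),(2,2)\}$ and $T_1=\{(1,4),(2,3)\}$.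

Think of $s$ as the number of a window and of $T_s$ as the list of boxes in that window.

**Lemma 4 (array principle).** Let $d\ge\max(2,\dim P)$, let $S$ be a $P$-free subset of a finite poset, and let $\mathrm{Box}_g$ $(g\in T)$ be random subsets of that poset. Suppose that there is an event $E$ with $\mathbb P(E^c)\le1/L$ on which, for $g,g'\in T$,

(α) if $g<g'$, every element of $\mathrm{Box}_g$ is strictly below every element of $\mathrm{Box}_{g'}$;

(β) if $g\not\le g'$, no element of $\mathrm{Box}_g$ is below or equal to an element of $\mathrm{Box}_{g'}$.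

If $M_0,\dots,M_{L-1}\ge0$ satisfy $\mathbb P(S\cap\mathrm{Box}_g\ne\emptyset)\ge cM_{s(g)}$ for all $g\in T$, then $\sum_sM_s\le C$, where $C$ depends only on $P,d,c$.

*Proof.* Let $N=\{g\in T:S\cap\mathrm{Box}_g\neq\emptyset\}$. On $E$, choose one element of $S$ in $\mathrm{Box}_g$ for each $g\in N$. By (α) and (β) this choice is an order embedding of $N$ into $S$. So $N$ is $P$-free, and by (F1) in $[(d+1)L]^d$, $|N|\le C_P((d+1)L)^{d-1}$. Always $|N|\le|T|=L^d$. Therefore
$$cL^{d-1}\sum_sM_s\le\mathbb E|N|\le C_P((d+1)L)^{d-1}+L^d\cdot L^{-1}.\qquad\square$$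

The gain is that $L$ windows *together* now cost a constant. The task is to build arrays satisfying (α) and (β) in which each single box still has the distribution needed for the averaging argument.

## Levels below $n^{1/4}$

**Lemma 5.** If $S$ is $P$-free, $d\ge\max(2,\dim P)$ and $n$ is large, the levels $j<n^{1/4}$ contribute at most $C$ to $L(S)$.

*Proof.* **Step 1: pass to the Boolean cube.** Almost all of these levels consists of $0/1$ vectors. Since $|A_j|\le\binom{n+j-1}j$, the proportion of $A_j$ outside $\{0,1\}^n$ is at most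
$$1-\frac{\binom nj}{\binom{n+j-1}j}=1-\prod_{i<j}\frac{n-i}{n+j-1-i}\le\frac{j^2}n,$$
because each factor is $1-\frac{j-1}{n+j-1-i}\ge1-\frac{j-1}n$. Summed over $j<n^{1/4}$ this is at most a constant. As $|A_j|\ge\binom nj$, it remains to bound $\sum_{j<n^{1/4}}|F\cap\binom{[n]}j|/\binom nj$, where $F\subseteq2^{[n]}$ is the $P$-free family corresponding to $S\cap\{0,1\}^n$.

**Step 2: choose the windows.** Let $B=4d^2$. Choose $s_1=s_1(d)$ with $(s+d)^d\le B^{s_1+s}$ for all $s\ge0$. Let $L\ge1$ be minimal with $2dB^{s_1+L}>n^{1/4}$. For $n$ large we have $L\ge2$, so $2dB^{s_1+L-1}\le n^{1/4}$ and hence $B^{s_1+L}\le Bn^{1/4}$ and $L\le\log n$. For $q\in\{1,2d\}$ and $0\le s<L$ put $e=s_1+s$ and $J_{q,s}=[2dqB^e,qB^{e+1})$. For fixed $s$ these are $J_{1,s}=[2dB^e,4d^2B^e)$ and $J_{2d,s}=[4d^2B^e,2dB^{e+1})$, which tile $[2dB^e,2dB^{e+1})$. So over all $s$ they cover $[2dB^{s_1},n^{1/4}]$. The levels below $2dB^{s_1}$ contribute at most $C$. Fix $q$, and put $M_s=\sum_{j\in J_{q,s},\,j<n^{1/4}}|F\cap\binom{[n]}j|/\binom nj$.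 We show $\sum_sM_s\le C$.

**Step 3: build the array.** The one-box construction gets extra elements that record the index $g$. Take distinct symbols: *marks* $e_g$ ($g\in T$), and $c_{b,1},c_{b,2},\dots$ for $b\in[d]$, at most $2dBn^{1/4}$ for each $b$. Inject them into $[n]$ uniformly at random, which is possible for $n$ large since $L^d+2d^2Bn^{1/4}\le n$. For $g\in T$ with $s=s(g)$, $e=s_1+s$, let $\mathrm{Box}_g$ consist of the sets
$$X(g,u)=\{e_{g'}:g'\in T,\ g'\le g\}\cup\bigcup_b\{c_{b,i}:i\le u_b\},\qquad u_b\in[qB^e,qB^{e+1})\cap\mathbb Z.$$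
Enough symbols are available, since $qB^{e+1}\le2dB^{s_1+L}\le2dBn^{1/4}$. The box is a copy of $[w]^d$ with $w\le qB^{e+1}$.

**Step 4: each box is met with probability at least $cM_s$.** The number $\kappa_g$ of marks in $X(g,u)$ is at most $\binom{s+d}d\le(s+d)^d\le B^e$: write $g'=g-v$ with $v\ge0$; then $\sum v_a=s(g)-s(g')\le s$. Let $j\in J_{q,s}$. Then $(2d-1)qB^e\le j-\kappa_g<qB^{e+1}$. Given any integers $u_1,\dots,u_{d-1}\in[qB^e,2qB^e)$, the number $u_d=j-\kappa_g-\sum_{b<d}u_b$ is less than $qB^{e+1}$ and greater than $(2d-1)qB^e-2(d-1)qB^e=qB^e$. So it is admissible, and $|X(g,u)|=j$. Thus at least $(qB^e)^{d-1}$ members of $\mathrm{Box}_g$ lie in level $j$. Each $X(g,u)$ is uniform on its level, so $\mathbb E|F\cap\mathrm{Box}_g|\ge(qB^e)^{d-1}M_s$, while $|F\cap\mathrm{Box}_g|\le C_P(qB^{e+1})^{d-1}$ by (F1). Hence $\mathbb P(F\cap\mathrm{Box}_g\ne\emptyset)\ge M_s/(C_PB^{d-1})$.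

**Step 5: check (α) and (β), always.** If $g<g'$, then $s(g)<s(g')$, so every $u_b$ allowed for $g$ is smaller than every $u'_b$ allowed for $g'$, and the marks for $g$ are among those for $g'$. So $X(g,u)\subsetneq X(g',u')$. If $g\not\le g'$, then $e_g$ lies in $X(g,u)$ but not in $X(g',u')$. Lemma 4, with $E$ the sure event, gives $\sum_sM_s\le C$; add the two values of $q$. $\square$

For higher levels we need a box that gives a suitable probability to each point of $Q^n$, and labels replacing the marks. Both rest on one family of distributions.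

## Log-concave sums and truncated geometric variables

**Lemma 6.** Let $X$ be integer valued with finite support, log-concave probability mass function $p$ and variance $\sigma^2\ge1$. Then $\sup p\le C_0/\sigma$, and $p(j)\ge c_0/\sigma$ for every integer $j$ with $|j-\mathbb EX|\le c_1\sigma$, where $c_1\le1$.

*Proof.* **Step 1: exponential decay around the mode gives the upper bound.** Let $M=p(m)=\max p$. Let $r$ and $r'$ be the least positive integers with $p(m+r)\le M/2$ and $p(m-r')\le M/2$. As $p$ is unimodal, exactly $r+r'-1$ values exceed $M/2$, so $(r+r'-1)M/2<1$, and since $M\le1$, $r+r'\le3/M$. The ratio $p(i+r)/p(i)$ is nonincreasing in $i$ on the support, so $p(m+(q+1)r)\le\frac12p(m+qr)$ for $q\ge0$. As $p$ is nonincreasing on $[m,\infty)$, $p(m+i)\le M2^{-q}$ for $i\in[rq,r(q+1))$; similarly on the left with $r'$. So for each fixed $a$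
$$\mathbb E|X-m|^a\le\sum_{q\ge0}M2^{-q}\bigl(r(r(q+1))^a+r'(r'(q+1))^a\bigr)\le C_aM(r+r')^{a+1}\le C_a'M^{-a}.$$
With $a=2$: $\sigma^2\le\mathbb E(X-m)^2\le C_2'M^{-2}$, which gives $M\le C_0/\sigma$ for a suitable absolute $C_0$.

**Step 2: fourth moment.** We need this to see that $X$ deviates by order $\sigma$ on both sides. By Chebyshev, $\frac34\le\mathbb P(|X-\mathbb EX|<2\sigma)\le(4\sigma+1)M\le5\sigma M$, so $M^{-1}\le7\sigma$. By $(\alpha+\beta)^4\le8(\alpha^4+\beta^4)$ and $|\mathbb EX-m|^4\le\mathbb E(X-m)^4$, $\mathbb E(X-\mathbb EX)^4\le16\,\mathbb E(X-m)^4\le16C_4'M^{-4}\le C_0\sigma^4$, after enlarging $C_0\ge1$.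

**Step 3: mass on both sides.** Let $Y=X-\mathbb EX$. Hölder's inequality $\mathbb EY^2\le(\mathbb E|Y|)^{2/3}(\mathbb EY^4)^{1/3}$ gives $\mathbb E|Y|\ge\sigma^3/(\mathbb EY^4)^{1/2}\ge\sigma/\sqrt{C_0}$. As $\mathbb EY=0$, $\mathbb EY_+=\mathbb EY_-\ge\sigma/(2\sqrt{C_0})=2c_1\sigma$ with $c_1=1/(4\sqrt{C_0})$. By Cauchy–Schwarz $2c_1\sigma\le\mathbb EY_+\le c_1\sigma+\sigma\,\mathbb P(Y>c_1\sigma)^{1/2}$. So $\mathbb P(Y>c_1\sigma)\ge c_1^2$, and likewise $\mathbb P(-Y>c_1\sigma)\ge c_1^2$.

**Step 4: the lower bound.** Let $|j-\mathbb EX|\le c_1\sigma$. By unimodality $p\le p(j)$ on $[j,\infty)$ or on $(-\infty,j]$; say the former, the other case being symmetric. With $T_0=\sqrt2/c_1$, Chebyshev gives $\mathbb P(Y>T_0\sigma)\le c_1^2/2$. If $Y>c_1\sigma$ then $X>j$. Hence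
$$c_1^2\le\mathbb P(Y>c_1\sigma)\le\mathbb P(j\le X\le\mathbb EX+T_0\sigma)+\tfrac{c_1^2}2\le(T_0+2)\sigma\,p(j)+\tfrac{c_1^2}2,$$
since $[j,\mathbb EX+T_0\sigma]$ contains at most $(T_0+c_1)\sigma+1\le(T_0+2)\sigma$ integers. So $p(j)\ge c_0/\sigma$ with $c_0=c_1^2/(2(T_0+2))$. $\square$

**Definition (the law $P_\theta$).** For $0<\theta\le1$ let $P_\theta(v)=\theta^v/Z$ on $Q$, $Z=\sum_{v\le K}\theta^v$, with mean $\mu=\mu(\theta)$ and variance $V=V(\theta)$. For $K=1$ this is a Bernoulli law with success probability $\theta/(1+\theta)$; for $\theta=1$ it is uniform on $Q$. Let $P_\theta^m$ be the product measure on $Q^m$. Then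
$$P_\theta^m(y)=\theta^{|y|}Z^{-m},\qquad P_\theta^m(|y|=u)=a_m(u)\theta^uZ^{-m}.\tag{1}$$
So, conditioned on $|y|=u$, $P_\theta^m$ is uniform on level $u$, and the law of $|y|$ is log-concave by (F3). Since $d\mu/d\theta=V/\theta>0$, $\mu$ maps $(0,1]$ bijectively onto $(0,K/2]$: the levels up to $Kn/2$ are exactly those that can be means $n\mu(\theta)$.

**Lemma 7.** Let $X\sim P_\theta$, $0<\theta\le1$.

(a) $\mathbb P(X\ge a+b)\le\mathbb P(X\ge a)\,\mathbb P(X\ge b)$ for integers $a,b\ge0$.

(b) $\mathbb EX^2\le\mu+2\mu^2$.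

(c) $\mu(1+\mu)/250\le V\le\mu(1+\mu)$.

(d) Let $\beta\ge1$, $0<\mu_*\le\mu\le\beta\mu_*$ with $\mu_*\le K/2$, $h=\lceil\mu_*/2\rceil$ and $p=\mathbb P(X\ge h)$. Then $1\le h\le K$, $p\ge\frac13\min(1,\mu)$, $1-p\ge\frac1{18\beta}$, and, for fixed $h$, $\frac{dp}{d\mu}\ge\frac1{216\beta^2\max(1,\mu)}$.

*Proof.* (a) For $a\le K$, given $X\ge a$ the variable $X-a$ has the law of $X$ given $X\le K-a$. So $\mathbb P(X\ge a+b\mid X\ge a)=\mathbb P(X\ge b\mid X\le K-a)\le\mathbb P(X\ge b)$. For $a>K$ both sides vanish.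

(b) $\binom X2$ is the number of pairs $a,b\ge1$ with $a+b\le X$. So $\mathbb E\binom X2=\sum_{a,b\ge1}\mathbb P(X\ge a+b)\le\mu^2$ by (a), and $X^2=X+2\binom X2$.

(c) The upper bound follows from (b). For the lower bound we show that $P_\theta$ is spread out. First $\mathbb P(X\ge1)=\theta\frac{1+\dots+\theta^{K-1}}{1+\dots+\theta^K}\le\theta$, so $\mathbb P(X\ge a)\le\theta^a$ by (a), and $\mu=\sum_{a=1}^K\mathbb P(X\ge a)\le Z-1$. Thus $\max_vP_\theta(v)=1/Z\le1/(1+\mu)$. Let $X'$ be an independent copy; $V=\frac12\mathbb E(X-X')^2$. If $\mu\le10$: $V\ge\frac12\mathbb P(X\ne X')\ge\frac{\mu}{2(1+\mu)}\ge\frac{\mu(1+\mu)}{242}$. If $\mu>10$, put $t=(1+\mu)/4$. An open interval of length $2t$ contains at most $2t+1$ integers, so $\mathbb P(|X-X'|<t)\le\frac{2t+1}{1+\mu}=\frac12+\frac1{1+\mu}\le0.6$ and $V\ge\frac12(0.4)t^2=(1+\mu)^2/80$.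

(d) Since $\mu_*\le K/2$, $1\le h\le\lceil K/4\rceil\le K$.

*Lower bound for $p$.* For $ih\le a<(i+1)h$ we have $\mathbb P(X\ge a)\le\mathbb P(X\ge ih)\le p^i$. So $\mu=\sum_{a\ge1}\mathbb P(X\ge a)\le h-1+h\sum_{i\ge1}p^i=h-1+\frac{hp}{1-p}$, that is, $\frac p{1-p}\ge\frac{\mu-h+1}h$. If $h=1$ this gives $p\ge\frac\mu{1+\mu}\ge\frac12\min(1,\mu)$. If $h\ge2$, then $\mu_*>2$, $h-1<\frac{\mu_*}2\le\frac\mu2$ and $h\le\frac{\mu_*}2+1\le\mu_*\le\mu$, so $\frac p{1-p}\ge\frac12$ and $p\ge\frac13$.

*Lower bound for $1-p$.* The mass function is nonincreasing, so $\mathbb P(X<ah)\le a\,\mathbb P(X<h)=a(1-p)$. With $a=\lceil(2\mu+1)/h\rceil$, Markov's inequality gives $\mathbb P(X<ah)\ge\frac12$. Hence $1-p\ge\frac1{2a}\ge\frac h{2(2\mu+1+h)}\ge\frac h{6(1+\mu)}\ge\frac1{18\beta}$, using $h\le\mu+1$ and $1+\mu\le1+\beta\mu_*\le1+2\beta h\le3\beta h$.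

*The derivative.* From $\frac{dp}{d\theta}=\mathrm{Cov}(1_{X\ge h},X)/\theta$ and $\frac{d\mu}{d\theta}=V/\theta$ we get $\frac{dp}{d\mu}=\mathrm{Cov}(1_{X\ge h},X)/V$. As the mass function is nonincreasing, $\mathbb E[X\mid X<h]\le\frac{h-1}2$, so
$$\mathrm{Cov}=p(1-p)\bigl(\mathbb E[X\mid X\ge h]-\mathbb E[X\mid X<h]\bigr)\ge p(1-p)\Bigl(h-\frac{h-1}2\Bigr)=p(1-p)\frac{h+1}2.$$
Also $2\beta(h+1)\ge\beta\mu_*+2\ge1+\mu$, so $\frac{h+1}2\ge\frac{1+\mu}{4\beta}$. Altogether
$$\frac{dp}{d\mu}\ge\frac{\min(1,\mu)}3\cdot\frac1{18\beta}\cdot\frac{1+\mu}{4\beta}\cdot\frac1{\mu(1+\mu)}=\frac1{216\beta^2\max(1,\mu)}.\qquad\square$$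

**The scale $\rho$.** Put $\rho(y)=\sqrt{y+y^2/n}$. If $y=n\mu(\theta)$ and $\sigma^2=nV(\theta)$, then $\rho(y)^2=n\mu(1+\mu)$, so Lemma 7(c) says
$$\rho(y)^2/250\le\sigma^2\le\rho(y)^2,\qquad\text{in particular }\rho(y)\le16\sigma.\tag{2}$$
Also $\rho$ is increasing and $\rho(\lambda y)\le\lambda\rho(y)$ for $\lambda\ge1$. A window at height $y$ will have width of order $\rho(y)$.

## A random box at height $n\mu$

Let $d\ge\max(2,\dim P)$, $n\ge2d$, $m=\lfloor n/(2d)\rfloor\ge n/(4d)$, $n_A=n-dm\ge n/2$ and $H=1+\sqrt{32000d}$. For $\theta\in(0,1]$ with $\sigma^2=nV(\theta)$ let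
$$I(\theta)=\{u\in\mathbb Z:0\le u\le Km,\ |u-m\mu|\le H\sigma\},$$
$$R(\theta)=\{x\in Q^n:\bigl||x|-n\mu\bigr|\le c_1\sigma,\ \|x\|^2\le16000\sigma^2\}.$$

**Definition (the random box).** Take a uniformly random ordered partition $[n]=A\sqcup B_1\sqcup\dots\sqcup B_d$ with $|A|=n_A$, $|B_b|=m$; independent random maximal chains $C_b$ in $Q^{B_b}$ as in (F2); and, independently, i.i.d. variables $f_i\sim P_\theta$ for $i\in A$. Let $\mathrm{Box}$ be the set of $y\in Q^n$ with $y_i=f_i$ on $A$ and $y_{B_b}=C_b(u_b)$, $u_b\in I(\theta)$. The order on $\mathrm{Box}$ is the order of $u$, so $\mathrm{Box}$ is a copy of $[w]^d$, $w=|I(\theta)|\le2H\sigma+1$.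

The frozen part $A$ seems idle, but it is where the labels will go.

**Lemma 8.** If $mV(\theta)\ge1$, then $\mathbb P(x\in\mathrm{Box})\ge c\,\sigma^{d-1}/|A_{|x|}|$ for every $x\in R(\theta)$. Consequently, if $S$ is $P$-free and $M=\sum_{x\in S\cap R(\theta)}1/|A_{|x|}|$, then
$$\mathbb E|S\cap\mathrm{Box}|\ge c\sigma^{d-1}M,\qquad|S\cap\mathrm{Box}|\le C\sigma^{d-1},\qquad\mathbb P(S\cap\mathrm{Box}\ne\emptyset)\ge cM.$$

*Proof.* Note that $\sigma\ge1$, so $w\le(2H+1)\sigma$. Let $x\in R(\theta)$, $j=|x|$.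

**Step 1: a random partition splits $x$ evenly enough.** $|x_{B_b}|$ is the sum of $m$ coordinates of $x$ drawn without replacement. Its mean $jm/n$ is within $\frac mnc_1\sigma\le\sigma$ of $m\mu$, and its variance is at most $m$ times the population variance, hence at most $\frac mn\|x\|^2\le16000\sigma^2$. By Chebyshev, $|x_{B_b}|\in I(\theta)$ for all $b$ with probability at least $1-d\cdot\frac{16000}{(H-1)^2}=\frac12$.

**Step 2: probability given such a partition.** Put $u_b=|x_{B_b}|$. Then $x\in\mathrm{Box}$ if and only if $f_i=x_i$ on $A$ and $C_b(u_b)=x_{B_b}$ for all $b$. By (F2) and (1),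
$$\mathbb P(x\in\mathrm{Box})=P_\theta^{n_A}(x_A)\prod_b\frac1{a_m(u_b)}=\theta^jZ^{-n}\prod_b\frac1{P_\theta^m(|y|=u_b)}=\frac{P_\theta^n(|y|=j)}{|A_j|}\prod_b\frac1{P_\theta^m(|y|=u_b)} .$$
Lemma 6 for $P_\theta^m$ (variance $mV\ge1$) gives $P_\theta^m(|y|=u_b)\le C_0/\sqrt{mV}$, and $mV\ge\sigma^2/(4d)$. Lemma 6 for $P_\theta^n$ gives $P_\theta^n(|y|=j)\ge c_0/\sigma$, as $|j-n\mu|\le c_1\sigma$. So the conditional probability is at least $\frac{c_0}{\sigma|A_j|}\bigl(\frac{\sigma}{2C_0\sqrt d}\bigr)^d$.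

**Step 3: consequences.** Multiply by the $\frac12$ of Step 1 to get the first claim, and sum over $x\in S\cap R(\theta)$. The bound on $|S\cap\mathrm{Box}|$ is (F1), and the last inequality follows by dividing. $\square$

**Points the box misses.** The condition on $\|x\|$ in $R(\theta)$ is needed. Take $x=(j,0,\dots,0)$ and a $\theta$ with $y=n\mu\ge n$. At least $d-1\ge1$ of the numbers $|x_{B_b}|$ are $0$. But $I(\theta)$ is centred at $m\mu\ge y/(4d)$ with half-width $H\sigma\le H\rho(y)\le\sqrt2Hy/\sqrt n$. So if $n>32d^2H^2$, then $0\notin I(\theta)$ and $x$ is never in the box. Such points will be treated separately.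

## Random monotone labels with prescribed one-point laws

By Lemma 8 one window, of width of order $\rho$, again costs a constant. We now build an array from $L$ windows $\theta_0<\dots<\theta_{L-1}$. All boxes share the partition and the chains $C_b$, and the index $g$ is written into the frozen part $A$. We need random increasing functions $f_i:T\to Q$, independent over $i\in A$, such that $f_i(g)$ has law $P_{\theta_{s(g)}}$ exactly (so that Lemma 8 applies to each box) and such that, for every $g\not\le g'$, some $i$ has $f_i(g)>f_i(g')$ (this will give (β)).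

The first choice is to let $f_i(g)$ be a quantile depending only on $s(g)$. This is increasing and has the right laws, but boxes with equal $s$ coincide, and we are back to a tower. So we mix in, with a small probability $\delta$ for each, the *threshold upsets* $\{g:g_a\ge\tau\}$. These contribute $\delta\sum_ag_a=\delta(dL+s(g))$ to the probability that $g$ is in the random upset. Because $T$ is a slab on which $\sum g_a$ is a function of $s$, the rest can be corrected by upsets that depend on $s$ alone.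

**Proposition 9.** Let $S$ be $P$-free, and let $0<\theta_0<\dots<\theta_{L-1}\le1$ satisfy $mV(\theta_s)\ge1$ and $\max I(\theta_s)<\min I(\theta_{s+1})$. Suppose there are $h\in\{1,\dots,K\}$ and $\delta>0$ such that $p_s=P_{\theta_s}(X\ge h)$ satisfies

(i) $\delta\le p_s-p_{s-1}$ for $1\le s<L$;
(ii) $\delta dL\le p_0$;
(iii) $\delta d^2L\le1-p_{L-1}$;
(iv) $\delta n\ge(4d+2)\log L$.

Then $\sum_sM_s\le C$, where $M_s=\sum_{x\in S\cap R(\theta_s)}1/|A_{|x|}|$.

*Proof.* The sets $I(\theta_s)$ are nonempty: $0\le m\mu\le Km$ and $H\sigma\ge1$, so $\lfloor m\mu\rfloor\in I(\theta_s)$.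

**Step 1: a random upset $U\subseteq T$ with $\mathbb P(g\in U)=p_{s(g)}$.** For each $a\in[d]$ and $\tau\in[(d+1)L]$, with probability $\delta$ let $U=\{g\in T:g_a\ge\tau\}$. For $0\le r<L$, with probability $e_r$ let $U=\{g\in T:s(g)\ge r\}$, where $e_0=p_0-\delta dL$ and $e_r=p_r-p_{r-1}-\delta$ for $r\ge1$. Otherwise $U=\emptyset$. By (i) and (ii), $e_r\ge0$. The total probability used is
$$d(d+1)L\delta+p_{L-1}-\delta(dL+L-1)\le p_{L-1}+\delta d^2L\le1$$
by (iii). As $1\le g_a\le(d+1)L$, exactly $g_a$ of the values $\tau$ satisfy $\tau\le g_a$, so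
$$\mathbb P(g\in U)=\delta\sum_ag_a+\sum_{r\le s(g)}e_r=\delta(dL+s(g))+p_{s(g)}-\delta(dL+s(g))=p_{s(g)}.$$
If $g\not\le g'$, say $g_a>g'_a$, the choice $\tau=g_a$ shows $\mathbb P(g\in U,\,g'\notin U)\ge\delta$.

**Step 2: a random increasing function with the right laws.** For $\theta<\theta'$ the ratio $(\theta'/\theta)^v$ increases in $v$, so the conditional laws $P_\theta(\cdot\mid X<h)$ and $P_\theta(\cdot\mid X\ge h)$ are stochastically increasing in $\theta$. By the quantile coupling there are random sequences $X_0\le X_1\le\dots<h$ and $h\le Y_0\le Y_1\le\cdots$, independent of $U$, with $X_s\sim P_{\theta_s}(\cdot\mid X<h)$ and $Y_s\sim P_{\theta_s}(\cdot\mid X\ge h)$. Put $f(g)=Y_{s(g)}$ if $g\in U$ and $f(g)=X_{s(g)}$ otherwise. Then $f(g)\sim P_{\theta_{s(g)}}$ by Step 1, and $f(g)\ge h$ if and only if $g\in U$. If $g\le g'$ then $s(g)\le s(g')$, and $g\in U$ implies $g'\in U$; since every $X$ value is below every $Y$ value, $f(g)\le f(g')$ in all cases.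

**Step 3: the boxes and the event $E$.** Take i.i.d. copies $f_i$ of $f$ for $i\in A$, independent of the partition and chains. For $g\in T$ let $\mathrm{Box}_g$ be the box built from $(f_i(g))_{i\in A}$, the common chains $C_b$ and $I(\theta_{s(g)})$. Individually $\mathrm{Box}_g$ has the law of the random box for $\theta_{s(g)}$, so Lemma 8 gives $\mathbb P(S\cap\mathrm{Box}_g\ne\emptyset)\ge cM_{s(g)}$. Let $E$ be the event that for all $g\not\le g'$ in $T$ there is $i\in A$ with $f_i(g)\ge h>f_i(g')$. By Step 1 and (iv),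
$$\mathbb P(E^c)\le L^{2d}(1-\delta)^{n_A}\le L^{2d}e^{-\delta n/2}\le L^{-1}.$$

**Step 4: (α) and (β).** If $g<g'$, then $f_i(g)\le f_i(g')$ on $A$, and since $s(g)<s(g')$ every $u\in I(\theta_{s(g)})$ is smaller than every $u'\in I(\theta_{s(g')})$, so $C_b(u)<C_b(u')$. This is (α). If $g\not\le g'$, then on $E$ some coordinate $i\in A$ of every element of $\mathrm{Box}_g$ exceeds that of every element of $\mathrm{Box}_{g'}$. This is (β). Lemma 4 finishes the proof. $\square$

## Regular elements: a range of ratio $n^{1/60}$ costs a constant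

**Definition (regular).** Let $x\in Q^n$ with $n^{1/4}\le|x|\le Kn/2$. Call $x$ *irregular* if $\|x\|^2>16\rho(|x|)^2$ and *regular* otherwise. For instance, if $n\ge32$ then $(j,0,\dots,0)$ with $j>32$ in this range is irregular, since $j^2>16j+16j^2/n$. A $0/1$ vector is always regular, since then $\|x\|^2=|x|$.

**The net.** Let $c_4=c_1/16$, $y_0=n^{1/4}$, $y_{i+1}=y_i+c_4\rho(y_i)$, up to the last index $i_{\max}$ with $y_i\le Kn/2$. Let $\theta^{(i)}$ be given by $n\mu(\theta^{(i)})=y_i$, and $\sigma_i^2=nV(\theta^{(i)})$. Every integer $j\in[n^{1/4},Kn/2]$ lies in exactly one $[y_i,y_{i+1})$ with $i\le i_{\max}$. Let $r=\lceil13dH/c_4\rceil$.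

**Lemma 10.** For $n$ large the following hold for $i\le i_{\max}$.

(N1) An integer $j\in[y_i,y_{i+1})$ satisfies $|j-y_i|\le c_1\sigma_i$.
(N2) $y_{i+1}\le y_{i+r}\le2y_i$ (continuing the recursion if necessary), and $\rho\le2\rho(y_i)$ on $[y_i,y_{i+r}]$.
(N3) A regular $x$ with $|x|\in[y_i,y_{i+1})$ lies in $R(\theta^{(i)})$.
(N4) $mV(\theta^{(i)})\ge1$, and $\sigma_i\ge 1$.
(N5) If $i+r\le i_{\max}$, then $\max I(\theta^{(i)})<\min I(\theta^{(i+r)})$.

*Proof.* (N1) $|j-y_i|\le c_4\rho(y_i)\le16c_4\sigma_i=c_1\sigma_i$ by (2). (N2) For $y\ge n^{1/4}$, $\rho(y)/y=\sqrt{1/y+1/n}\le\sqrt2n^{-1/8}$, so $y_{i+r}\le y_i(1+\sqrt2c_4n^{-1/8})^r\le2y_i$ for $n$ large; and $\rho(2y_i)\le2\rho(y_i)$. (N3) $\|x\|^2\le16\rho(|x|)^2\le64\rho(y_i)^2\le16000\sigma_i^2$ by (N2) and (2); combine with (N1). (N4) $mV=\frac mn\sigma_i^2\ge\frac{\sigma_i^2}{4d}\ge\frac{\rho(y_i)^2}{1000d}\ge\frac{n^{1/4}}{1000d}\ge1$, and $\sigma_i^2\ge mV$. (N5) Since $\rho$ is increasing,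
$$m\bigl(\mu(\theta^{(i+r)})-\mu(\theta^{(i)})\bigr)\ge\frac{rc_4\rho(y_i)}{4d}>3H\rho(y_i)\ge H(\sigma_i+\sigma_{i+r}),$$
because $\sigma_i\le\rho(y_i)$ and $\sigma_{i+r}\le\rho(y_{i+r})\le2\rho(y_i)$. $\square$

**Counting windows.** Lemma 8 and (N3) bound each window by $C$, so we can already sum window by window. For $z\ge n$, the gaps of the net in $[z,2z]$ are at most $c_4\rho(2z)\le2c_4\rho(z)\le2\sqrt2c_4z/\sqrt n$, so there are at least of order $\sqrt n$ windows between $z$ and $2z$ (if $2z\le Kn/2$). The sum would carry a factor $\sqrt n$. Making one box larger does not help: if $I(\theta)$ is replaced by an interval of length $z$, then (F1) allows $Cz^{d-1}$ elements, while Lemma 8 still guarantees only $c\rho(z)^{d-1}$ per unit of mass, and the ratio is of order $(z/\rho(z))^{d-1}\ge(n/2)^{(d-1)/2}$ for $z\ge n$. Proposition 9 removes this loss.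

**Lemma 11.** For $n$ large, the regular elements of $S$ contribute at most $C\bigl(1+\frac{\log k}{\log n}\bigr)$ to $L(S)$.

*Proof.* Let $\varepsilon=1/60$ and $\beta=n^\varepsilon$. Split the indices of the net into ranges $y_i\in[n^{1/4+q\varepsilon},n^{1/4+(q+1)\varepsilon})$, $q\ge0$. Since $y_i\le Kn/2\le kn$, at most $C(1+\frac{\log k}{\log n})$ ranges are nonempty. Split each range into $r$ residue classes of indices mod $r$. By (N3), the contribution of the regular elements whose window belongs to one class $\theta_0<\dots<\theta_{L-1}$ is at most the sum $\sum_sM_s$ of Proposition 9. So it suffices to verify the hypotheses of that proposition for one class. The conditions on $mV$ and $I$ are (N4) and (N5).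

Let $\mu_s=\mu(\theta_s)$, $\mu_*=\mu_0\ge n^{-3/4}$, $h=\lceil\mu_*/2\rceil$ and $\nu=\min(1,\sqrt{\mu_*})\ge n^{-3/8}$. All $\mu_s$ lie in $[\mu_*,\beta\mu_*]$, so Lemma 7(d) applies to all of them with this $h$, and $1\le h\le K$.

**Step 1: the size of $L$.** There are at most $1+\frac z{c_4\rho(z)}$ net points in $[z,2z]$. For $n\mu_*\le z\le\beta n\mu_*$, $\frac z{\rho(z)}=(\frac1z+\frac1n)^{-1/2}\le\min(\sqrt z,\sqrt n)\le\sqrt{\beta n}\,\nu$. The range is covered by at most $C\log n$ blocks $[z,2z]$, and $\sqrt{\beta n}\,\nu\ge1$. So for $n$ large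
$$L\le C\log n\cdot\sqrt{\beta n}\,\nu\le n^{1/2+\varepsilon}\nu.$$

**Step 2: condition (i).** By (N2), $\mu_s\le2\mu_{s-1}$, so Lemma 7(d) gives $\frac{dp}{d\mu}\ge\frac1{432\beta^2\max(1,\mu_{s-1})}$ on $[\mu_{s-1},\mu_s]$. Also $\mu_s-\mu_{s-1}\ge c_4\rho(n\mu_{s-1})/n=c_4\sqrt{\mu_{s-1}(1+\mu_{s-1})/n}$. Since $\sqrt{\mu(1+\mu)}/\max(1,\mu)\ge\min(1,\sqrt\mu)$,
$$p_s-p_{s-1}\ge\frac{c_4}{432\beta^2\sqrt n}\cdot\frac{\sqrt{\mu_{s-1}(1+\mu_{s-1})}}{\max(1,\mu_{s-1})}\ge\frac{c_4}{432}\,\nu n^{-1/2-2\varepsilon}.$$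

**Step 3: conditions (ii) and (iii).** By Lemma 7(d), $p_0\ge\frac13\min(1,\mu_*)=\frac13\nu^2$, so $\frac{p_0}{dL}\ge\frac{\nu n^{-1/2-\varepsilon}}{3d}$. Likewise $\frac{1-p_{L-1}}{d^2L}\ge\frac1{18\beta d^2n^{1/2+\varepsilon}\nu}\ge\frac{\nu n^{-1/2-2\varepsilon}}{18d^2}$, as $\nu\le1$.

**Step 4: choice of $\delta$ and condition (iv).** By Steps 2 and 3, $\delta=c_5\nu n^{-1/2-2\varepsilon}$ satisfies (i)–(iii) for a suitable $c_5=c_5(d)>0$. And $\delta n\ge c_5n^{1/2-3/8-1/30}=c_5n^{11/120}\ge(4d+2)\log L$ for $n$ large, as $L\le n$. $\square$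

Two choices become visible here. The ratio $\beta$ of a range may be a small power of $n$, not just $2$, because (i) and (iii) lose only powers of $\beta$ and (iv) has a power of $n$ to spare; this is where $\frac{\log k}{\log n}$ comes from. And (iv) needs $\nu\sqrt n$, the square root of the starting level when $\mu_*\le1$, to beat $n^{2\varepsilon}$; this is why the lowest levels were treated separately in Lemma 5.

## Irregular elements

First we show that irregular points are very rare in the whole grid, and then that $S$ cannot collect many of them.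

**Lemma 12.** For $n$ large and $b\le Kn/2$,
$$\sum_{n^{1/4}\le j\le b}\frac{|\{x\in A_j:\|x\|^2\ge15\rho(j)^2\}|}{|A_j|}\le C\,b\,e^{-n^{1/40}}.$$

*Proof.* **Step 1: from levels to product measures.** For $j\in[y_i,y_{i+1})$, Lemma 6 with (N1) and (N4) gives $P^n_{\theta^{(i)}}(|x|=j)\ge c_0/\sigma_i$. Given $|x|=j$, $P^n_{\theta^{(i)}}$ is uniform on $A_j$, and $\rho(j)\ge\rho(y_i)$. So the levels $j\in[y_i,y_{i+1})$ together contribute at most $\frac{\sigma_i}{c_0}P^n_{\theta^{(i)}}(\|x\|^2\ge15\rho(y_i)^2)$. As $\sigma_i\le\rho(y_i)=(y_{i+1}-y_i)/c_4$ and $y_{i+1}\le2y_i$, $\sum_{i:y_i\le b}\sigma_i\le Cb$. It remains to bound the probability by $e^{-n^{1/40}}$.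

**Step 2: truncate and use (F4).** Let $\mu=y_i/n\ge n^{-3/4}$, so $\rho(y_i)^2=n\mu(1+\mu)$; write $\rho$ for $\rho(y_i)$. Let $\mathcal R=(1+\mu)n^{1/32}$ and $\xi_l=\min(x_l,\mathcal R)^2\le\mathcal R^2$. By Lemma 7(b), $\mathbb E\sum\xi_l\le n(\mu+2\mu^2)\le2\rho^2$. Since $15\ge2e^2$, (F4) gives $P(\sum\xi_l\ge15\rho^2)\le e^{-14\rho^2/\mathcal R^2}$. Here $\rho^2/\mathcal R^2=n^{15/16}\frac\mu{1+\mu}\ge\frac12n^{3/16}$, so the bound is at most $e^{-7n^{3/16}}$.

**Step 3: the truncation is rarely active.** Put $h'=\lceil2\mu\rceil\le2(1+\mu)$. By Markov, $P(x_l\ge h')\le\frac12$, and by Lemma 7(a), $P(x_l\ge\mathcal R)\le2^{-\lfloor\mathcal R/h'\rfloor}\le2\cdot2^{-n^{1/32}/2}$. If $\|x\|^2\ge15\rho^2$, then $\sum\xi_l\ge15\rho^2$ or some $x_l>\mathcal R$. So the probability is at most $e^{-7n^{3/16}}+2n\,2^{-n^{1/32}/2}\le e^{-n^{1/40}}$ for $n$ large. $\square$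

Lemma 12 loses a factor $b$, the number of levels. This is harmless up to $n^4$, but $b$ may be as large as $Kn/2$ with $K$ arbitrary. For high levels we use that $S$ is sparse in small cubes, on which all relevant quantities hardly change.

**Lemma 13.** For $n$ large, $S$ $P$-free and $n^{1/4}\le Y\le Kn/2$, the irregular $x\in S$ with $Y\le|x|<2Y$ have total mass $\sum1/|A_{|x|}|\le1/n$.

*Proof.* If $Y\le n^4$, use Lemma 12 with $b=\min(2Y,Kn/2)$. Now let $Y>n^4$.

**Step 1: $S$ is sparse in cubes.** Let $a=\lfloor Y/n^3\rfloor\ge Y/(2n^3)$. As $Y\le Kn/2$, $1\le a\le k$. Partition $Q$ into intervals with between $a$ and $2a-1$ elements, and $Q^n$ into the corresponding cubes $G=\prod G_i$. Fix all but the first $d$ coordinates, where $d\ge\max(2,\dim P)$ and $n\ge d$; what remains is contained in a copy of $[2a]^d$. So (F1) gives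
$$|S\cap G|\le C_P(2a)^{d-1}\prod_{i>d}|G_i|\le C|G|/a.$$

**Step 2: if $G$ contains an irregular point in the range, all of $G$ is nearly irregular.** Let $x\in G\cap S$ be irregular, $j=|x|\in[Y,2Y)$. From $16j^2/n<\|x\|^2\le Kj$ we get $j<Kn/16$. Let $y\in G$. Then $\bigl||y|-j\bigr|\le2an\le2j/n^2$. Next, $\|y\|\ge\|x\|-2a\sqrt n\ge\|x\|-2jn^{-5/2}\ge\|x\|(1-n^{-2}/2)$, since $\|x\|\ge4j/\sqrt n$. And $\rho(|y|)\le(1+2n^{-2})\rho(j)$. As $\|x\|^2>16\rho(j)^2$, for $n$ large we get $\|y\|^2\ge15\rho(|y|)^2$, and also $|y|\in[Y/2,3Y]$ and $|y|<Kn/2$.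

**Step 3: level sizes are nearly constant on $G$, in the sense $|A_{|y|}|\le e^2|A_j|$.** If $|y|\le j$, this is (F3). Otherwise we use $|A_{t+1}|\le(1+\frac nt)|A_t|$. To see it, send a pair $(z,i)$ with $z\in A_{t+1}$ and $z_i\ge1$ to $(z',i)$, where $z'$ is $z$ with its $i$-th coordinate lowered by $1$. This is injective and $z_i=z'_i+1$, so
$$(t+1)|A_{t+1}|=\sum_{z\in A_{t+1}}\sum_iz_i\le\sum_{z'\in A_t}\sum_i(z'_i+1)=(t+n)|A_t|.$$
At most $2an\le2Y/n^2$ steps with $t\ge j\ge Y$ lead from $j$ to $|y|$, so the total factor is at most $\exp(\frac{2Y}{n^2}\cdot\frac nY)\le e^2$.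

**Step 4: compare $S\cap G$ with $G$.** Let $x_0$ be an irregular element of $S\cap G$ in the range for which $|A_{|x_0|}|$ is smallest. The mass in question inside $G$ is at most
$$\frac{|S\cap G|}{|A_{|x_0|}|}\le\frac Ca\cdot\frac{|G|}{|A_{|x_0|}|}\le\frac Ca\sum_{y\in G}\frac{e^2}{|A_{|y|}|}.$$
Sum over all cubes containing such an element. By Step 2 all points $y$ that occur are counted in Lemma 12 with $b=\min(3Y,Kn/2)$. So the total is at most $\frac Ca\cdot3Y\cdot Ce^{-n^{1/40}}\le Cn^3e^{-n^{1/40}}\le\frac1n$ for $n$ large. $\square$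

**Proof of Theorem 1.** By the reductions, let $d=\dim P\ge2$, let $n$ be large, and consider levels $j\le Kn/2$. Levels $j<n^{1/4}$ contribute at most $C$ (Lemma 5). Regular elements contribute at most $C(1+\frac{\log k}{\log n})$ (Lemma 11). Irregular elements are covered by the ranges $Y=2^tn^{1/4}\le Kn/2$, of which there are at most $1+\log_2(kn)$, so by Lemma 13 they contribute at most $(1+\log_2(kn))\frac1n\le C(1+\frac{\log k}{\log n})$. $\square$

With this, Corollary 2 is proved as well.

## Weak orders in dimension at least three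

It remains to prove Theorem 3(c) for $n\ge3$. Let $P$ be a weak order that is not a chain. It is an induced subposet of some $W$, the ordinal sum of $h$ antichains of size $m'$ each, with $m'\ge2$. Here $\dim W=2$, $W$ is self-dual, and a $P$-free set is $W$-free. So let $S$ be $W$-free; by duality we bound only levels $j\le Kn/2$. Constants now depend on $W$.

Now the tower of boxes, which was too weak before, is exactly right. If boxes are stacked strictly above each other, then *at most $h-1$ of the sets $S\cap\mathrm{Box}$ can contain an antichain of size $m'$*, since $h$ of them would give a copy of $W$. In every other box, Dilworth's theorem says that $S$ is a union of $m'-1$ chains, so it is much smaller than (F1) allows. We need the resulting savings to be summable over the tower.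

We need two kinds of towers: for regular elements, the boxes of Lemma 8; for levels between $n^{10}$ and $k$, boxes that grow geometrically, where no regularity is needed. The second is the next lemma. Its motivation is that a uniform point of a simplex $\sum z_i=N$ looks like a multiple of a vector of independent exponential variables.

**Lemma 14.** Let $n\ge3$ and let $S'\subseteq[k]^n$ (with coordinates $z_i=x_i+1\ge1$) be $W$-free with $n^{10}\le|z|\le k$ for all $z\in S'$. Then $L(S')\le Cn^{9/2}$. If moreover $\|z\|^2\ge15.5|z|^2/n$ for all $z\in S'$ and $n$ is large, then $L(S')\le C$.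

*Proof.* Let $\lambda=e^{1/n}$, let $t_1,\dots,t_n$ be i.i.d. exponential variables of mean $1$, and for $s\in\mathbb Z$ let
$$\mathrm{Box}_s=\{z\in\mathbb Z_{\ge1}^n:t_i\lambda^s\le z_i<t_i\lambda^{s+1}\text{ for all }i\}.$$
If $s<s'$, every element of $\mathrm{Box}_s$ is strictly below every element of $\mathrm{Box}_{s'}$. For $z\in S'$ with $N=|z|$, let $s=s(z)$ satisfy $n\lambda^s\le N<n\lambda^{s+1}$. Then $\lambda^s\ge n^9/\lambda\ge\Lambda:=n^9/3\ge1$, so $s\ge0$. Let $S'_s=\{z\in S':s(z)=s\}$.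

**Step 1: compare $1/(\text{level size})$ with $\mathbb P(z\in\mathrm{Box}_{s(z)})$.** As $N\le k$, the upper bound $k$ on coordinates is inactive on the level of $z$, whose size is
$$\binom{N-1}{n-1}\ge\frac{N^{n-1}(1-n/N)^n}{(n-1)!}\ge\frac{N^{n-1}}{2(n-1)!}.$$
Put $u_i=z_i\lambda^{-s}$. Then $\sum u_i<n\lambda\le n+1+\frac1n\le n+2$, and $1-\lambda^{-1}\ge\frac1n(1-\frac1{2n})$. So
$$\mathbb P(z\in\mathrm{Box}_s)=\prod_i\mathbb P(u_i/\lambda<t_i\le u_i)\ge\prod_iu_i(1-\lambda^{-1})e^{-u_i}\ge\tfrac12e^{-n-2}n^{-n}\lambda^{-sn}\prod_iz_i.$$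
Using $N^{n-1}\ge n^{n-1}\lambda^{s(n-1)}$ and $n!\le e\sqrt n(n/e)^n$, the ratio of $1/(\text{level size})$ to $\mathbb P(z\in\mathrm{Box}_s)$ is at most $4e^{n+2}n!\,\lambda^s/\prod z_i\le4e^3\sqrt n\,\lambda^s\prod_i\frac n{z_i}$. Hence
$$L(S')\le\mathbb E\sum_{s:\lambda^s\ge\Lambda}\ \sum_{z\in S'_s\cap\mathrm{Box}_s}C\sqrt n\,\lambda^s\prod_i\frac n{z_i}.\tag{3}$$

**Step 2: the shape of a nonempty box with $\lambda^s\ge\Lambda$.** We replace $\prod\frac n{z_i}$ by side lengths. Let $a_i=t_i\lambda^s$ and let $\ell_i\ge1$ be the number of integers in $[a_i,\lambda a_i)$. As $\lambda-1\ge\frac1n$, $\ell_i\ge\max(1,\frac{a_i}n-1)\ge\frac{a_i}{2n}$. Also $\ell_i\le(\lambda-1)a_i+1$, $n(\lambda-1)\le1+\frac1n$ and $z_i\ge\max(a_i,1)$, so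
$$\ell_i\frac n{z_i}\le\psi(t_i):=1+\frac1n+\frac n{\max(\Lambda t_i,1)}.$$
Put $\Psi=\prod_i\psi(t_i)$; then $\prod_i\frac n{z_i}\le\Psi/\prod_i\ell_i$. Let $\ell_{(1)}\ge\ell_{(2)}\ge\ell_{(3)}$ and $t_{(1)}\ge t_{(2)}\ge t_{(3)}$ be the three largest values. From $\ell_i\ge t_i\lambda^s/(2n)$ for all $i$, we get $\lambda^s/\ell_{(2)}\le2n/t_{(2)}$ and $\ell_{(3)}\ge\max(1,\frac{t_{(3)}\lambda^s}{2n})$.

**Step 3: rich boxes.** Call $s$ *rich* if $S'_s\cap\mathrm{Box}_s$ contains an antichain of size $m'$. Since the boxes are stacked and $S'$ is $W$-free, at most $h-1$ values of $s$ are rich. We always have $|S'_s\cap\mathrm{Box}_s|\le C\prod\ell_i/\ell_{(2)}$: fix all but the two longest directions, of lengths $p\ge q$, and cut the $p\times q$ rectangle into at most $\frac pq+1\le\frac{2p}q$ pieces that lie in $q\times q$ squares; by (F1) with $d=2$ each piece contains at most $C_Wq$ points, in total at most $2C_Wp$. So by (3) and Step 2 a rich $s$ contributes at most $C\sqrt n\,\lambda^s\Psi/\ell_{(2)}\le Cn^{3/2}\Psi/t_{(2)}$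 to the sum in (3).

**Step 4: other boxes.** If $s$ is not rich, Dilworth's theorem gives $|S'_s\cap\mathrm{Box}_s|\le(m'-1)n\ell_{(1)}$, since a chain in the box has at most $\sum(\ell_i-1)+1\le n\ell_{(1)}$ elements. Since $n\ge3$, $\prod\ell_i\ge\ell_{(1)}\ell_{(2)}\ell_{(3)}$, and the contribution is at most
$$Cn^{3/2}\frac{\lambda^s\Psi}{\ell_{(2)}\ell_{(3)}}\le Cn^{5/2}\frac\Psi{t_{(2)}}\min\Bigl(1,\frac{2n}{t_{(3)}\lambda^s}\Bigr).$$
The third direction makes this summable. Writing $\log^+=\max(\log,0)$: the terms with $\lambda^s\le2n/t_{(3)}$ number at most $1+n\log^+\frac{2n}{t_{(3)}}$, and the others are dominated by a geometric series with ratio $e^{-1/n}$ and sum $1/(1-e^{-1/n})\le2n$. So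
$$\sum_{s\ge0}\min\Bigl(1,\frac{2n}{t_{(3)}\lambda^s}\Bigr)\le1+n\log^+\frac{2n}{t_{(3)}}+2n\le Cn^2\Bigl(1+\log^+\frac1{t_{(3)}}\Bigr).$$

**Step 5: reduce to moments.** Put $G=(1+\log^+\frac1{t_{(3)}})/t_{(2)}$, and let $D$ be any event outside which all the sets $S'_s\cap\mathrm{Box}_s$ are empty. Steps 3 and 4 and Hölder's inequality ($\frac16+\frac23+\frac16=1$) give
$$L(S')\le Cn^{9/2}\,\mathbb E[\Psi G1_D]\le Cn^{9/2}\|\Psi\|_6\|G\|_{3/2}\mathbb P(D)^{1/6}.\tag{4}$$

**Step 6: $\|G\|_{3/2}\le C$.** $t_{(2)}$ and $t_{(3)}$ are at least the second and third largest of $t_1,t_2,t_3$. Hence $\mathbb P(t_{(2)}\le\epsilon)\le3\epsilon^2$ and $\mathbb P(t_{(3)}\le\epsilon)\le3\epsilon$. So $\mathbb Et_{(2)}^{-7/4}\le1+\int_1^\infty3x^{-8/7}dx$, and since $\mathbb P(\log^+\frac1{t_{(3)}}\ge x)\le3e^{-x}$ for $x>0$, all moments of $\log^+\frac1{t_{(3)}}$ are bounded by absolute constants. By Hölder with exponents $\frac76$ and $7$, $\mathbb EG^{3/2}\le(\mathbb Et_{(2)}^{-7/4})^{6/7}\bigl(\mathbb E(1+\log^+\frac1{t_{(3)}})^{21/2}\bigr)^{1/7}\le C$.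

**Step 7: $\|\Psi\|_6\le C$.** Let $\zeta=n/\max(\Lambda t_1,1)$. Splitting at $t_1=1/\Lambda$ and $t_1=1$,
$$\mathbb E\frac1{\max(\Lambda t_1,1)}\le\frac1\Lambda+\int_{1/\Lambda}^1\frac{dt}{\Lambda t}+\frac1\Lambda=\frac{\log\Lambda+2}\Lambda .$$
So $\mathbb E\zeta^6\le n^6\frac{\log\Lambda+2}\Lambda\le\frac Cn$, as $\Lambda=n^9/3$, and similarly $\mathbb E\zeta\le\frac Cn$. Expanding the sixth power and using $\zeta^i\le\zeta+\zeta^6$ for $1\le i\le6$, $\mathbb E\psi(t_1)^6\le(1+\frac1n)^6+C\,\mathbb E(\zeta+\zeta^6)\le1+\frac Cn$. Hence $\mathbb E\Psi^6\le(1+\frac Cn)^n\le C$.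

With $D$ the sure event, (4) gives the first claim.

**Step 8: the second claim.** If $z\in S'_s\cap\mathrm{Box}_s$, then $t_i>z_i\lambda^{-s-1}$ and $|z|\ge n\lambda^s$, so $\|t\|\ge\lambda^{-s-1}\|z\|\ge\lambda^{-1}\sqrt{15.5n}$. For $n$ large this is at least $\sqrt{15n}$, and we may take $D=\{\|t\|^2\ge15n\}$. Let $\xi_i=\min(t_i,n^{1/32})^2\le n^{1/16}$; the mean of $\sum\xi_i$ is at most $2n$, as $\mathbb Et_i^2=2$. By (F4) and $15\ge2e^2$, $\mathbb P(D)\le e^{-14n^{15/16}}+ne^{-n^{1/32}}\le e^{-n^{1/40}}$ for $n$ large, and $n^{9/2}e^{-n^{1/40}/6}\le C$. $\square$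

For $n=2$ the factor $1/\ell_{(3)}$ of Step 4 is not available, and the chain $\{(0,i)\}$ shows that there the mass really grows like $\log k$.

**Proof of Theorem 3(c) for $n\ge3$.**

**Step 1: each fixed $n\ge3$.** We show $L(S)\le C_{W,n}$; this settles the finitely many $n$ below any bound depending only on $W$. If $k<2n$ there are at most $2n^2$ levels. Let $k\ge2n$. Levels with $j+n<n^{10}$ contribute at most $n^{10}$. Levels with $n^{10}\le j+n\le k$ contribute at most $Cn^{9/2}$ by Lemma 14. Levels with $k-n<j\le Kn/2$ have, by (F3), $|A_j|\ge|A_{k-n}|=\binom{k-1}{n-1}\ge\frac{(k/2)^{n-1}}{(n-1)!}$, while $|S|\le C_Wk^{n-1}$ by (K1). So they contribute at most $C_{W,n}$.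

From now on $n$ is large.

**Step 2: levels $j<n^{1/4}$.** Lemma 5 with $d=2$ gives at most $C$.

**Step 3: regular elements.** Use the box of Lemma 8 and the net of Lemma 10 with $d=4$. Split the *whole* net into $r$ residue classes, and let $\theta_0<\theta_1<\cdots$ be one class, $\sigma_s^2=nV(\theta_s)$, $M_s=\sum_{x\in S\cap R(\theta_s)}1/|A_{|x|}|$. By (N3) it suffices to bound $\sum_sM_s$. Let $f_i(s)$, $i\in A$, be i.i.d. increasing sequences with $f_i(s)\sim P_{\theta_s}$ (quantile coupling, as $P_\theta$ is stochastically increasing in $\theta$), and let $\mathrm{Box}_s$ be the box built from $(f_i(s))_i$, common chains $C_b$ and $I(\theta_s)$. By (N5), for $s<s'$ every element of $\mathrm{Box}_s$ is strictly below every element of $\mathrm{Box}_{s'}$. So at most $h-1$ of the sets $S\cap\mathrm{Box}_s$ contain an $m'$-antichain. For those, $|S\cap\mathrm{Box}_s|\le C\sigma_s^3$ by Lemma 8. For the others, Dilworth's theorem gives $|S\cap\mathrm{Box}_s|\le C\sigma_s$, because chains in $[w]^4$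 have at most $4w$ elements and $w\le(2H+1)\sigma_s$. With Lemma 8,
$$c\sum_sM_s\le\mathbb E\sum_s\sigma_s^{-3}|S\cap\mathrm{Box}_s|\le C+C\sum_s\sigma_s^{-2}.$$
Over the whole net, by (2), (N2) and $\rho(y)\ge\sqrt y$,
$$\sum_i\sigma_i^{-2}\le250\sum_i\rho(y_i)^{-2}=\frac{250}{c_4}\sum_i\frac{y_{i+1}-y_i}{\rho(y_i)^3}\le C\int_1^\infty y^{-3/2}\,dy\le C.$$
So the regular elements contribute at most $C$. (The value $d=4$ matters for this estimate: with $d=3$ the last sum would be $\sum\sigma_i^{-1}$, comparable to $\int\rho(y)^{-2}dy$, and already between $n^{1/4}$ and $n/2$ this integral is at least $\int\frac{dy}{2y}$, of order $\log n$.)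

**Step 4: irregular elements.** Those with $j+n<n^{10}$ lie in at most $C\log n$ of the ranges $[Y,2Y)$, $Y=2^tn^{1/4}$. By Lemma 13, applied to $W$ with $d=2$, each range contributes at most $\frac1n$, in total at most $C$. Next consider those with $k-n<j\le Kn/2$. If $k\ge2n$, then $\frac k2\le k-n<j\le\frac{kn}2$, so they again lie in at most $C\log n$ ranges; if $k<2n$, all levels $j\le Kn/2$ are below $n^2$, and the first case covers them. Finally, for those with $n^{10}\le j+n\le k$ put $z=x+(1,\dots,1)$. Then $\|z\|\ge\|x\|>4\rho(j)\ge4j/\sqrt n\ge4(1-n^{-9})|z|/\sqrt n$, so $\|z\|^2\ge15.5|z|^2/n$ for $n$ large, and the second claim of Lemma 14 gives at most $C$.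

Altogether $L(S)\le C$ with $C$ depending only on $W$, hence only on $P$. $\square$
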